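\title{A separable metrizable coset space on which no small group acts transitively}

\begin{abstract}
We construct in ZFC a separable metrizable space $X$ that is a coset space of a metrizable group, but on which no topological group of weight less than $\mathfrak c=2^{\aleph_0}$ acts continuously and transitively. Hence a coset space $X$ of a metrizable group need not be a coset space of a metrizable group of weight at most $w(X)$, which answers a question of Antonyan, Antonyan and Kozlov in the negative. The space is the orbit of the origin under a group $G$ of affine maps of a complex Hilbert space, and it is built by transfinite recursion so that its only homeomorphisms are the elements of $G$. We also show that, for an infinite cardinal $\kappa\le\mathfrak c$, the question has a positive answer for all spaces of weight $\kappa$ if and only if $\kappa=\mathfrak c$.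
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are assumed Hausdorff. A space $X$ is a \emph{coset space} of a topological group $G$ if $X$ is homeomorphic to the space $G/K=\{gK:g\in G\}$ of left cosets of a closed subgroup $K$ of $G$, with the quotient topology. In this case $G$ acts continuously and transitively on $G/K$ by $g\cdot hK=ghK$, the stabilizers of points are closed, and the orbit maps $g\mapsto g\cdot x$ are open. Continuity of an action always means joint continuity. The \emph{weight} $w(Y)$ of a space $Y$ is the least cardinality of a base of $Y$, and $\mathfrak c=2^{\aleph_0}$.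

An open continuous surjection carries a base to a base, so $w(X)\le w(G)$ whenever $X$ is a coset space of $G$. The group can be much larger than the space, and it is natural to ask whether the excess can always be removed. The following fact is known: if $X$ is a coset space of a complete metrizable group $G$, then $X$ is a coset space of a complete metrizable subgroup $H$ of $G$ with $w(H)\le w(X)$. The same problem without completeness is posed in \cite{AAK}.

\begin{quote}
\textbf{Question.} Let $X$ be a coset space of a metrizable group $G$. Is $X$ a coset space of some metrizable group $H$ with $w(H)\le w(X)$?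
\end{quote}

The simplest cases suggest a positive answer. A discrete space $X$ is a coset space of any discrete group $H$ with $|H|=|X|$, and then $w(H)=w(X)$; this covers all finite spaces, with $H=\mathbb Z/|X|$. A separable infinite-dimensional Hilbert space $E$ is a coset space of the group of its invertible affine maps with the norm topology. This group is not separable, since the diagonal operators with entries $\pm1$ are at distance $2$ from each other, but it contains the separable group of translations, which is enough.

In general, to cut $G$ down to a subgroup one has to keep, for the points near a base point $x_0\in X$, elements near the identity that carry $x_0$ to them. Doing so for every point costs $|X|$ generators. To reach the bound $w(X)$ one would like to do it for a dense set of points only and to obtain the remaining elements as limits, and in a group that is not complete the limits may be missing. The Question, however, leaves more room than that: $H$ may act by homeomorphisms of $X$ that do not come from $G$, and it may carry a topology unrelated to that of $G$. A counterexample has to exclude both possibilities.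

Our example excludes a wider class of groups than those of small weight. For an infinite cardinal $\tau$, a topological group $H$ is \emph{$\tau$-narrow} if for every neighborhood $V$ of the identity $e$ there is a set $\Gamma\subset H$ with $|\Gamma|\le\tau$ and $H=\Gamma V$. Every group $H$ with $w(H)\le\tau$ is $\tau$-narrow: take a dense set $\Gamma$ with $|\Gamma|\le\tau$; for $h\in H$ the neighborhood $hV^{-1}$ of $h$ meets $\Gamma$, which means that $h\in\Gamma V$.

\begin{theorem}\label{thm:main}
There is a separable metrizable space $X$ such that
\begin{enumerate}
\item[(1)] $X$ is a coset space of a metrizable group $G$;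
\item[(2)] for every infinite $\tau<\mathfrak c$, no $\tau$-narrow topological group acts continuously and transitively on $X$.
\end{enumerate}
Hence $X$ is not a coset space of any topological group $H$, metrizable or not, with $w(H)<\mathfrak c$, while $w(X)=\aleph_0$. The answer to the Question is negative.
\end{theorem}

The proof uses no axiom beyond ZFC. Together with the known fact quoted above, the theorem shows that this $X$ is not a coset space of any complete metrizable group. The second result is not needed for the answer; it describes the range in which counterexamples occur.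

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(1)] If $X$ is an infinite coset space of a metrizable group $G$, then $X$ is a coset space of a subgroup $H\le G$ with $w(H)\le|X|\le w(X)^{\aleph_0}$. So the Question has a positive answer whenever $|X|\le w(X)$, in particular whenever $w(X)^{\aleph_0}=w(X)$. For $w(X)=\aleph_0$ the bound $\mathfrak c$ is sharp, by Theorem~\ref{thm:main}.
\item[(2)] For every infinite $\kappa<\mathfrak c$ there is a coset space of a metrizable group, of weight $\kappa$, which is not a coset space of any topological group of weight $\le\kappa$. Hence, for infinite $\kappa\le\mathfrak c$, the Question has a positive answer for all $X$ with $w(X)=\kappa$ if and only if $\kappa=\mathfrak c$.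
\end{enumerate}
\end{theorem}

Cardinals $\kappa>\mathfrak c$ with $\kappa<\kappa^{\aleph_0}$ are not settled here.

The space of Theorem~\ref{thm:main} is the orbit of $0$ under a group $G$ of affine maps of a complex Hilbert space, generated by maps $v\mapsto z+T_zv$, one for each nonzero point $z$ of $X$. Section~\ref{sec:reduction} isolates three properties of the pair $(G,X)$ that imply the theorem: an openness property, a spectral separation property, and rigidity. Section~\ref{sec:blocks} sets up the operators $T_z$ so that the first two properties can be had with much freedom left. Rigidity is obtained in Section~\ref{sec:construction} by a recursion of length $\mathfrak c$ over all candidates $f$ for a homeomorphism of $X$. At each step either some point $y$ is put into $X$ and $f(y)$ is kept out of $X$ forever, which Section~\ref{sec:extension} makes possible, or no such $y$ is available, and then Section~\ref{sec:rigidity} shows that $f$ already belongs to $G$. Theorem~\ref{thm:range} is proved in Section~\ref{sec:range}.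

From cardinal arithmetic we use that $\mathfrak c^{\aleph_0}=\mathfrak c$ and that sums and products of finitely many cardinals below $\mathfrak c$, among them $\aleph_0$, are below $\mathfrak c$. Regularity of $\mathfrak c$ is never used.

\section{Reduction to three properties of an affine group}\label{sec:reduction}

We first record the standard way to recognize a coset space.

\begin{lemma}\label{lem:coset}
Let a topological group $G$ act continuously and transitively on a space $X$, let $x_0\in X$, and suppose that $Ox_0$ is a neighborhood of $x_0$ for every neighborhood $O$ of the identity. Then the stabilizer $K$ of $x_0$ is closed and $X$ is homeomorphic to $G/K$.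
\end{lemma}

\begin{proof}
Let $\pi(g)=gx_0$. The subgroup $K=\pi^{-1}(x_0)$ is closed. If $O\subset G$ is open and $g\in O$, then $g^{-1}O$ is a neighborhood of the identity, so $\pi(O)=g\,\pi(g^{-1}O)$ is a neighborhood of $gx_0$. Thus $\pi$ is open and continuous, and so is the induced bijection $G/K\to X$.
\end{proof}

Let $E$ be a separable infinite-dimensional complex Hilbert space and $B(E)$ the algebra of bounded operators on $E$. Let $\operatorname{Aff}(E)$ be the group of pairs $g=(a,T)$, with $a\in E$ and $T\in B(E)$ invertible, acting on $E$ by $g(v)=a+Tv$. Thus
\[
(a,T)(a',T')=(a+Ta',\,TT'),\qquad (a,T)^{-1}=(-T^{-1}a,\,T^{-1}).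
\]
The \emph{linear part} $L(g)=T$ is multiplicative in $g$. With the topology inherited from the norm topologies of $E\times B(E)$, the group $\operatorname{Aff}(E)$ is a metrizable topological group, because $T\mapsto T^{-1}$ is norm continuous on the invertible operators, and it acts continuously on $E$.

Suppose that a topological group $H$ acts continuously on a dense subset of $E$ by affine maps. What does the topology of $H$ say about the linear parts? It does not force them to be close to the identity in norm. For instance, the unitary group acts continuously on $E$ in the topology of pointwise convergence, and every neighborhood of $1$ in this topology contains an operator that equals $-1$ on a subspace of finite codimension. What continuity does give is a bound on the linear parts near $e$, and a bound on high powers controls eigenvalues.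

\begin{lemma}\label{lem:eigen}
Let $X\subset E$ be dense with $0\in X$. Let a topological group $H$ act continuously on $X$, and let $h\mapsto\hat h$ be a homomorphism $H\to\operatorname{Aff}(E)$, not assumed continuous, with $hx=\hat h(x)$ for $h\in H$, $x\in X$. Then for every $\rho>1$ there is a neighborhood $V$ of $e$ in $H$ such that for all $h\in V$ every eigenvalue of $L(\hat h)$ has modulus less than $\rho$.
\end{lemma}

\begin{proof}
By continuity of the action at $(e,0)$ there are a neighborhood $V_0$ of $e$ and $\delta>0$ such that $\|hx\|\le1$ for $h\in V_0$, $x\in X$, $\|x\|<\delta$. Since $X$ is dense and $\hat h$ is continuous on $E$, we have $\|\hat h(v)\|\le1$ for all $v\in E$ with $\|v\|<\delta$. From $L(\hat h)v=\hat h(v)-\hat h(0)$ we get $\|L(\hat h)\|\le C:=2/\delta$ for $h\in V_0$. Choose $n$ with $\rho^n>C$ and a neighborhood $V$ of $e$ with $V^n\subset V_0$. If $h\in V$ and $\mu$ is an eigenvalue of $L(\hat h)$, then $\mu^n$ is an eigenvalue of $L(\hat h)^n=L(\widehat{h^n})$ and $h^n\in V_0$, so $|\mu|^n\le C<\rho^n$.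
\end{proof}

So eigenvalues off the unit circle keep group elements apart in \emph{every} topology that makes the action continuous. This leads to the following criterion.

\begin{proposition}\label{prop:reduction}
Let $G$ be a subgroup of $\operatorname{Aff}(E)$ and $X=G\cdot0$. Assume:
\begin{enumerate}
\item[(O)] for every $z\in X\setminus\{0\}$ there is $g_z=(z,T_z)\in G$ with $\|T_z-1\|\le\|z\|$;
\item[(S)] there are sets $G(\ell)\subset G$ and numbers $\rho_\ell>1$ $(\ell\ge1)$ such that $G=\bigcup_\ell G(\ell)$ and, for distinct $g,g'\in G(\ell)$, the operator $L(g^{-1}g')$ has an eigenvalue of modulus at least $\rho_\ell$;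
\item[(R)] $X$ is dense in $E$, $|X|=\mathfrak c$, and every homeomorphism of $X$ onto itself is the restriction of an element of $G$.
\end{enumerate}
Then $X$ and $G$ have all the properties stated in Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
The space $X$ is an infinite subspace of a separable metrizable space, so it is separable and metrizable and $w(X)=\aleph_0$.

(1) The metrizable group $G$ acts continuously and transitively on $X$. A neighborhood $O$ of the identity in $G$ contains all $(a,T)\in G$ with $\|a\|<\varepsilon$ and $\|T-1\|<\varepsilon$, for some $\varepsilon>0$. If $z\in X$ and $0<\|z\|<\varepsilon$, then $g_z\in O$ by (O), and $z=g_z(0)$. So $O\cdot0$ is a neighborhood of $0$ in $X$, and Lemma~\ref{lem:coset} applies.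

(2) Suppose that $\aleph_0\le\tau<\mathfrak c$ and that a $\tau$-narrow group $H$ acts continuously and transitively on $X$. Each $h\in H$ acts as a homeomorphism of $X$, hence by (R) as the restriction of some $\hat h\in G$. Since $X$ is dense, $\hat h$ is unique, and uniqueness shows that $h\mapsto\hat h$ is a homomorphism. For $y\in X$ choose $h_y\in H$ with $h_y0=y$, and let $X_\ell=\{y\in X:\hat h_y\in G(\ell)\}$. The sets $X_\ell$ cover $X$, and $\tau\cdot\aleph_0=\tau<|X|$, so $|X_\ell|>\tau$ for some $\ell$. Let $V$ be given by Lemma~\ref{lem:eigen} for $\rho=\rho_\ell$, choose a neighborhood $V_1$ of $e$ with $V_1^{-1}V_1\subset V$, and write $H=\Gamma V_1$ with $|\Gamma|\le\tau$. There are distinct $y,y'\in X_\ell$ and $\gamma\in\Gamma$ with $h_y,h_{y'}\in\gamma V_1$. Then $d=h_y^{-1}h_{y'}$ lies in $V$, so all eigenvalues of $L(\hat d)$ have modulus less than $\rho_\ell$. But $\hat h_y$ and $\hat h_{y'}$ are elements of $G(\ell)$ that send $0$ to different points, so by (S) the operator $L(\hat d)=L(\hat h_y^{-1}\hat h_{y'})$ has an eigenvalue of modulus at least $\rho_\ell$. This is a contradiction.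

Finally, if $X$ were a coset space of a group $H$ with $w(H)<\mathfrak c$, then $H$ would act continuously and transitively on $X$ and would be $\tau$-narrow for $\tau=\max(w(H),\aleph_0)<\mathfrak c$, contrary to (2).
\end{proof}

Property (R) excludes homeomorphisms outside $G$, and (S) excludes other topologies. Properties (O) and (S) pull in opposite directions, since (O) wants $T_z$ close to $1$ when $z$ is close to $0$. They are compatible because $\rho_\ell$ may tend to $1$; all that matters is that there are only countably many levels $\ell$.

\section{Block operators and spectral separation}\label{sec:blocks}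

For $z\in E\setminus\{0\}$ put $k(z)=\lceil1/\|z\|\rceil$, so that $1/k(z)\le\|z\|$. We will obtain (O) from the bound $\|T_z-1\|\le1/k(z)$. The use of the integer $k(z)$ sorts the points into countably many classes.

\subsection*{The two smallest cases}
Consider first only the generators $g_z=(z,T_z)$ with $k(z)$ equal to a fixed $k$. Property (S) asks for $\mathfrak c$ operators $T_z$ within $1/k$ of the identity such that $T_z^{-1}T_{z'}$ has an eigenvalue of modulus at least some fixed $\rho>1$ whenever $z\ne z'$. In finite dimensions this is impossible, because an uncountable set of invertible matrices contains a nonisolated point $T$, and then $T^{-1}T'$ comes arbitrarily close to $1$. In infinite dimensions it is easy. Write $E$ as an $\ell^2$-sum of copies of $\mathbb C^2$ indexed by $n\in\omega$, fix an injection $t$ of $E\setminus\{0\}$ into $2^\omega$, put $\rho=1+1/k$, and let $T_z$ act on the $n$th copy as $\operatorname{diag}(\rho,\rho^{-1})$ if $t(z)(n)=1$ and as the identity if $t(z)(n)=0$. Then $\|T_z-1\|\le1/k$. If $z\ne z'$, then $t(z)(n)\ne t(z')(n)$ for some $n$, and on the $n$th copy $T_z^{-1}T_{z'}$ is $\operatorname{diag}(\rho,\rho^{-1})$ or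 its inverse, so $\rho$ is an eigenvalue. The proof of Proposition~\ref{prop:reduction} now shows that a $\tau$-narrow group acting continuously by affine maps on a dense set containing $0$ can realize at most $\tau$ of these $g_z$. This is the whole mechanism: the space $E$ is separable, but one separable space carries $\mathfrak c$ spectrally separated operators.

A transitive group need not use the generators, however; it may move $0$ to $y$ by any element of $G$, and (S) has to hold for longer words. Here the diagonal choice fails. The operators above commute, so the commutator $g_zg_{z'}g_z^{-1}g_{z'}^{-1}$ is the translation by $(T_z-1)z'-(T_{z'}-1)z$, and nothing keeps $G$ from containing uncountably many translations, which (S) forbids. To treat the commutator we need a block in which $T_z$ and $T_{z'}$ do not commute. For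
\[
A=\begin{pmatrix}1&s\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\s&1\end{pmatrix}
\]
we have
\[
AB=\begin{pmatrix}1+s^2&s\\s&1\end{pmatrix},\qquad A^{-1}B^{-1}=\begin{pmatrix}1+s^2&-s\\-s&1\end{pmatrix},
\]
so $\operatorname{tr}(ABA^{-1}B^{-1})=(1+s^2)^2-2s^2+1=2+s^4$. For real $s\ne0$ the eigenvalues $\mu,\mu^{-1}$ of the commutator satisfy $\mu+\mu^{-1}>2$, so one of them is real and greater than $1$, however small $s$ is. Thus it suffices that for every pair $z\ne z'$ there be a block in which $T_z$ is close to $A$ and $T_{z'}$ is close to $B$. The general construction does this for all words at once. It has two ingredients: matrices near $1$ that make a given word expand, and a countable supply of blocks in which any finitely many points can be assigned any prescribed approximate matrices.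

\subsection*{Expanding words}
We regard $GL_2(\mathbb C)$ as an open subset of $\mathbb C^4$ and use the operator norm. For $k\ge1$ let
\[
N_k=\{M\in GL_2(\mathbb C):\|M-1\|<1/k,\ \|M^{-1}-1\|<1/k\},
\]
an open neighborhood of $1$, and fix a countable base $\mathcal B_k$ of $N_k$ consisting of nonempty open sets. The \emph{spectral radius} of a matrix is the largest modulus of its eigenvalues. For $2\times2$ matrices it is a continuous function, since the eigenvalues are the roots of a quadratic polynomial whose coefficients depend continuously on the matrix.

The following formula is used repeatedly. If $P\in GL_2(\mathbb C)$ has columns $u_1,u_{-1}$ and $P^{-1}$ has rows $v_1,v_{-1}$, then $S_\lambda=P\operatorname{diag}(\lambda,\lambda^{-1})P^{-1}$ satisfies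
\begin{equation}\label{eq:stretch}
S_\lambda^{\,e}=\lambda\,u_ev_e+\lambda^{-1}u_{-e}v_{-e}\qquad(e=\pm1),
\end{equation}
where $u_ev_e$ is a matrix of rank one, $v_eu_e=1$, and the kernel of the row $v_e$ is the line spanned by $u_{-e}$.

\begin{lemma}\label{lem:expanding}
Let $W$ be a nontrivial element of the free group on $x_1,\dots,x_N$ and let $k_1,\dots,k_N\ge1$. There are sets $B_j\in\mathcal B_{k_j}$ and $\rho>1$ such that $W(M_1,\dots,M_N)$ has spectral radius greater than $\rho$ whenever $M_j\in B_j$ for all $j$.
\end{lemma}

\begin{proof}
The idea is to show that the trace of $W$ is unbounded far from the identity, and to transfer this to a neighborhood of the identity by analyticity. The group $SL_2(\mathbb C)$ is a complex manifold, and it is connected because it is generated by elementary matrices, each of which is joined to $1$ by a path. The function $\Phi(M_1,\dots,M_N)=\operatorname{tr}W(M_1,\dots,M_N)$ is holomorphic on $SL_2(\mathbb C)^N$.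

\emph{$\Phi$ is not constant.} Replacing $W$ by a conjugate does not change $\Phi$, so we may take $W=a_1\cdots a_m$ with $m\ge1$, letters $a_i\in\{x_1^{\pm1},\dots,x_N^{\pm1}\}$, and $a_{i+1}\ne a_i^{-1}$ for all $i$ modulo $m$. Choose $2N$ vectors $u_a\in\mathbb C^2$, one for each letter $a$, spanning distinct lines. Let $P_j$ have columns $u_{x_j},u_{x_j^{-1}}$ and let $M_j=P_j\operatorname{diag}(\lambda,\lambda^{-1})P_j^{-1}\in SL_2(\mathbb C)$. By \eqref{eq:stretch} the value of a letter $a$ is $\lambda u_av_a+O(\lambda^{-1})$ as $\lambda\to+\infty$, where the row $v_a$ has kernel spanned by $u_{a^{-1}}$. Multiplying out and taking the trace gives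
\[
\Phi=\lambda^m\prod_{i=1}^m v_{a_i}u_{a_{i+1}}+O(\lambda^{m-1}),\qquad a_{m+1}=a_1 .
\]
No factor vanishes, since $a_{i+1}\ne a_i^{-1}$. So $\Phi$ is unbounded.

\emph{$\Phi$ takes a nonreal value near the identity.} Let $\mathcal U$ be a connected open neighborhood of $(1,\dots,1)$ in $SL_2(\mathbb C)^N$ contained in $\prod_jN_{k_j}$. A real-valued holomorphic function has zero derivative by the Cauchy--Riemann equations. So if $\Phi$ were real on $\mathcal U$, it would be constant on $\mathcal U$, and by the identity theorem constant on $SL_2(\mathbb C)^N$. Hence $\Phi(M^0)\notin\mathbb R$ for some $M^0=(M^0_1,\dots,M^0_N)\in\mathcal U$.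

The matrix $W(M^0)$ has determinant $1$, so its eigenvalues are $\mu$ and $\mu^{-1}$. If $|\mu|=1$, its trace is $\mu+\bar\mu\in\mathbb R$, which is false. So its spectral radius exceeds some $\rho>1$. By continuity the same holds for $W(M_1,\dots,M_N)$ on a neighborhood of $M^0$ in $\prod_jN_{k_j}$, and this neighborhood contains a product of basic sets $B_j\in\mathcal B_{k_j}$.
\end{proof}

\subsection*{The blocks}
A block should be an instruction that tells every point $z$ in which basic open set the corresponding block of $T_z$ must lie. To keep the number of instructions countable, each of them reads only finitely many bits of a code of $z$. Let $2^n$ be the set of $0$-$1$ sequences of length $n$. Let $I$ be the set of all pairs $b=(n,\eta)$, where $n\ge1$ and $\eta$ is a function on the finite set $2^n\times\{1,\dots,n\}$ with $\eta(s,k)\in\mathcal B_k$. The set $I$ is countably infinite. From now on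
\[
E=\bigoplus_{b\in I}\mathbb C^2\quad(\ell^2\text{-sum}),\qquad v=(v_b)_{b\in I}.
\]
Since $|E|=\mathfrak c$, we can fix an injection $t:E\setminus\{0\}\to2^\omega$; we write $t(z)|_n\in2^n$ for the initial segment of length $n$. For $z\ne0$ and $b=(n,\eta)\in I$ let
\[
\Theta_b(z)=\begin{cases}\eta\bigl(t(z)|_n,k(z)\bigr)&\text{if }k(z)\le n,\\ N_{k(z)}&\text{if }k(z)>n,\end{cases}
\]
a nonempty open subset of $N_{k(z)}$. Let $\Theta(z)$ be the set of block-diagonal operators $T=\bigoplus_bT_b$ with $T_b\in\Theta_b(z)$ for all $b$. The norm of a block-diagonal operator is the supremum of the norms of its blocks. Since $\|T_b^{\pm1}-1\|<1/k(z)\le1$, each $T\in\Theta(z)$ is bounded, has a bounded inverse, and satisfies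
\begin{equation}\label{eq:small}
\|T-1\|\le1/k(z)\le\|z\|.
\end{equation}

Let $Z\subset E\setminus\{0\}$ and let operators $T_z\in\Theta(z)$, $z\in Z$, be given. We put
\[
g_z=(z,T_z),\qquad G_Z=\text{the subgroup of $\operatorname{Aff}(E)$ generated by }\{g_z:z\in Z\},\qquad X_Z=G_Z\cdot0 .
\]
Then $z=g_z(0)\in X_Z$ for $z\in Z$, and $|G_Z|,|X_Z|\le|Z|+\aleph_0$. Every $u\in G_Z$ has a block-diagonal linear part and acts on the $b$th coordinate by the affine map $u_b(v)=u(0)_b+L(u)_bv$ of $\mathbb C^2$.

\begin{proposition}\label{prop:separation}
For every $Z\subset E\setminus\{0\}$ and every choice of $T_z\in\Theta(z)$, the group $G_Z$ has property \textup{(S)}.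
\end{proposition}

\begin{proof}
Let $G(\ell)$ be the set of products of at most $\ell$ factors $g_z^{\pm1}$ with $z\in Z$ and $k(z)\le\ell$. These sets cover $G_Z$. Fix $\ell$. Call $(N,W,k_1,\dots,k_N)$ a \emph{pattern} if $1\le N\le2\ell$, $W$ is a word of length at most $2\ell$ in $x_1^{\pm1},\dots,x_N^{\pm1}$ that represents a nontrivial element of the free group, and $1\le k_j\le\ell$. There are finitely many patterns. For each of them fix sets $B_j$ and a number $\rho>1$ as in Lemma~\ref{lem:expanding}, and let $\rho_\ell>1$ be the least of these numbers.

Let $g\ne g'$ be in $G(\ell)$. Then $d=g^{-1}g'\ne1$ is a product of at most $2\ell$ factors $g_z^{\pm1}$ with $k(z)\le\ell$. Let $z_1,\dots,z_N$ be the distinct points that occur, so that $d=W(g_{z_1},\dots,g_{z_N})$ for a word $W$ of length at most $2\ell$. As $d\ne1$, the word $W$ is nontrivial in the free group, and $(N,W,k(z_1),\dots,k(z_N))$ is a pattern; let $B_j\in\mathcal B_{k(z_j)}$ be its sets. The codes $t(z_1),\dots,t(z_N)$ are distinct, so there is $n\ge\ell$ such that $t(z_1)|_n,\dots,t(z_N)|_n$ are distinct. Define $\eta$ on $2^n\times\{1,\dots,n\}$ by $\eta(t(z_j)|_n,k(z_j))=B_j$ and by an arbitrary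 choice of $\eta(s,k)\in\mathcal B_k$ at the other arguments. For $b=(n,\eta)\in I$ we have $(T_{z_j})_b\in\Theta_b(z_j)=B_j$, because $k(z_j)\le n$. Hence $L(d)_b=W((T_{z_1})_b,\dots,(T_{z_N})_b)$ has an eigenvalue of modulus greater than $\rho_\ell$. An eigenvector, extended by zero to the other blocks, is an eigenvector of $L(d)$.
\end{proof}

If moreover $X_Z=Z\cup\{0\}$, then (O) holds by \eqref{eq:small}. It remains to choose $Z$ and the operators so that $X_Z=Z\cup\{0\}$ and (R) holds. For this we have kept an open set of choices in every block of every $T_z$.

\section{Adding a point while avoiding a forbidden set}\label{sec:extension}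

To prevent a map $f$ from being a homeomorphism of $X$ we put a point $y$ into $X$ and declare $f(y)$ forbidden. The difficulty is that $X$ is an orbit in which each point has its own generator. Adding $y$ adds $g_y$, which enlarges the orbit, and every new point of the orbit adds a further generator. None of the points produced in this way may lie in the set $F$ of points forbidden so far. We choose the blocks of $T_y$ with entries algebraically independent over all data present, and we have to see which new points really depend on this choice.

Two short words show what happens. Let $g=g_y$, fix a block $b$, let $M=(T_y)_b$, and let $p$ be a point that is already present. First, $g(p)_b=y_b+Mp_b$. If $p_b\ne0$, the equation $y_b+Mp_b=f_b$ is a nontrivial linear condition on the entries of $M$ with coefficients among the old data, so it fails for each $f\in F$. The exception is $p=0$: the point $g(0)=y$ does not depend on $T_y$, and neither do the points of $G_Zy$. These must miss $F$ by hypothesis. Second, for $u\in G_Z$ with $u_b(v)=a+Av$,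
\[
\bigl(gug^{-1}(p)\bigr)_b=y_b+Ma+MAM^{-1}(p_b-y_b).
\]
If $A=c$ is a scalar and $a=0$, this equals $y_b+c(p_b-y_b)$ for every $M$, and a generic choice of $M$ gives nothing. If $A$ is not scalar, the last term does depend on $M$. For example, if $A$ has rows $(1,1)$ and $(0,1)$ and $M=\operatorname{diag}(\lambda,\lambda^{-1})$, then $MAM^{-1}$ has rows $(1,\lambda^2)$ and $(0,1)$; provided the second coordinate of $p_b-y_b$ is nonzero, the last term grows like $\lambda^2$ and cannot be canceled by $Ma=O(\lambda)$. So we carry along the condition that linear parts are never scalar, and we prove dependence on $M$ by growth.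

\begin{definition}\label{def:system}
A \emph{system} is a set $Z\subset E\setminus\{0\}$ together with operators $T_z\in\Theta(z)$, $z\in Z$, such that
\begin{enumerate}
\item[(N)] for every $b\in I$ and every nonempty reduced word in the letters $z^{\pm1}$, $z\in Z$, the value of the word under $z\mapsto(T_z)_b$ is not a scalar matrix.
\end{enumerate}
We denote a system by $Z$. A system $Z'$ \emph{extends} $Z$ if $Z\subset Z'$ and the operators $T_z$, $z\in Z$, are the same. A system is \emph{closed} if $X_Z=Z\cup\{0\}$.
\end{definition}

Every $u\in G_Z\setminus\{1\}$ is the value of a nonempty reduced word in the generators, so by (N) the matrix $L(u)_b$ is nonscalar for every $b$. A word involves finitely many letters, so the union $Z$ of a chain of systems $Z_i$ is a system with $X_Z=\bigcup_iX_{Z_i}$, and it is closed if all $Z_i$ are.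

\begin{lemma}[Growth]\label{lem:growth}
Let $m\ge1$, $e_1,\dots,e_m\in\{1,-1\}$, and $A_1,\dots,A_{m-1}\in GL_2(\mathbb C)$, with $A_i$ nonscalar whenever $e_{i+1}=-e_i$. Let $w\in\mathbb C^2\setminus\{0\}$. Then there is $P\in GL_2(\mathbb C)$ such that, in the notation of \eqref{eq:stretch},
\[
S_\lambda^{e_1}A_1S_\lambda^{e_2}\cdots A_{m-1}S_\lambda^{e_m}=\lambda^mc\,u_{e_1}v_{e_m}+O(\lambda^{m-1})\qquad(\lambda\to+\infty)
\]
with $c\ne0$ and $v_{e_m}w\ne0$.
\end{lemma}

\begin{proof}
By \eqref{eq:stretch} the expansion holds for every $P$, with $c=\prod_{i<m}v_{e_i}A_iu_{e_{i+1}}$. We need one $P$ for which the $m$ numbers $v_{e_i}A_iu_{e_{i+1}}$ $(i<m)$ and $v_{e_m}w$ are all nonzero. Since $\det(P)P^{-1}$ has polynomial entries, each of these numbers times $\det P$ is a polynomial in the four entries of $P$. A product of nonzero polynomials is nonzero and so has a nonzero value; applying this to these $m$ polynomials and $\det P$, we see that it suffices to make each number nonzero separately.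

For $v_{e_m}w$, take $P$ with $u_{e_m}=w$. For the other numbers, interchanging the columns of $P$ interchanges the indices $1$ and $-1$, so it is enough to treat $v_1Au_1$ with $A$ invertible and $v_{-1}Au_1$ with $A$ nonscalar. Note that $v_1x$ and $v_{-1}x$ are the coordinates of a vector $x$ in the basis $u_1,u_{-1}$. If $A$ is scalar, $v_1Au_1$ is that nonzero scalar. If $A$ is not scalar, some vector $u$ is not an eigenvector, so $u$ and $Au$ are independent. For the basis $u,Au-u$ we get $v_1Au_1=1$, and for the basis $u,Au$ we get $v_{-1}Au_1=1$.
\end{proof}

\begin{lemma}[Extension]\label{lem:extension}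
Let $Z$ be a system and $F\subset E$ a set with $|Z|,|F|<\mathfrak c$. Let $y\in E\setminus(Z\cup\{0\})$ and suppose that $(X_Z\cup G_Zy)\cap F=\emptyset$. Then there is $T_y\in\Theta(y)$ such that $Z\cup\{y\}$ is a system and $X_{Z\cup\{y\}}\cap F=\emptyset$.
\end{lemma}

\begin{proof}
\emph{Choice of $T_y$.} Let $\mathbb K\subset\mathbb C$ be the field generated by the entries of all $(T_z)_b$ and the coordinates of all $z_b,y_b,f_b$, for $z\in Z$, $f\in F$, $b\in I$. Then $|\mathbb K|\le|Z|+|F|+\aleph_0<\mathfrak c$. Fix $b$. The open set $\Theta_b(y)\subset\mathbb C^4$ contains a product of four discs. Choose the four entries of a matrix $M_b$ one after another in these discs, each outside the algebraic closure in $\mathbb C$ of the field generated by $\mathbb K$ and the entries already chosen; this closure has fewer than $\mathfrak c$ elements, while a disc has $\mathfrak c$. The entries of $M_b$ are algebraically independent over $\mathbb K$, that is,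
\begin{enumerate}
\item[$(*)$] a polynomial over $\mathbb K$ in four variables that vanishes at $M_b$ is the zero polynomial.
\end{enumerate}
Put $T_y=\bigoplus_bM_b\in\Theta(y)$.

\emph{Condition \textup{(N)} for $Z\cup\{y\}$.} Words without the letter $y^{\pm1}$ are covered by (N) for $Z$. A reduced word containing it has the form $U_0y^{e_1}U_1\cdots y^{e_m}U_m$ with $m\ge1$, $e_i=\pm1$, and reduced words $U_i$ over $Z$, where $U_i$ is nonempty if $1\le i<m$ and $e_{i+1}=-e_i$. Fix $b$ and let $A_i\in GL_2(\mathbb K)$ be the value of $U_i$ in block $b$. By (N) for $Z$, the matrices $A_1,\dots,A_{m-1}$ satisfy the hypothesis of Lemma~\ref{lem:growth}. Let $Q(M)=A_0M^{e_1}A_1\cdots M^{e_m}A_m$ and suppose that $Q(M_b)$ is scalar. The entries of $\det(M)^mQ(M)$ are polynomials over $\mathbb K$ in the entries of $M$, and being scalar means that the two off-diagonal entries and the difference of the diagonal entries vanish. By $(*)$, $Q(M)$ is scalar for all $M\in GL_2(\mathbb C)$. Take $M=S_\lambda$ from Lemma~\ref{lem:growth}, with any $w\ne0$. Then the scalar matrices $\lambda^{-m}Q(S_\lambda)$ converge to $c\,A_0u_{e_1}v_{e_m}A_m$. This matrix has rank one, whereas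 a limit of scalar matrices is scalar and has rank $0$ or $2$. This is a contradiction.

\emph{The new orbit misses $F$.} Let $g=g_y$ and $\Sigma=X_Z\cup G_Zy$. The set $\Sigma$ is $G_Z$-invariant, it misses $F$, and it contains $0$ and $y$. The blocks of the elements of $G_Z$ have coefficients in $\mathbb K$, so the points of $\Sigma$ have coordinates in $\mathbb K$. Let $h\in G_{Z\cup\{y\}}$. Write $h=u_0g^{e_1}u_1\cdots g^{e_m}u_m$ with $u_i\in G_Z$, $e_i=\pm1$, and $m\ge0$ as small as possible; then $u_i\ne1$ whenever $1\le i<m$ and $e_{i+1}=-e_i$. Follow the point $0$ from right to left: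
\[
p_m=u_m(0)\in\Sigma,\qquad p_{i-1}=u_{i-1}g^{e_i}(p_i),\qquad p_0=h(0).
\]
If $p_0\in\Sigma$, then $h(0)\notin F$. So assume $p_0\notin\Sigma$. Then there is $j\ge1$ with $p_j\in\Sigma$ and $p_{j-1}\notin\Sigma$, and $g^{e_j}(p_j)\notin\Sigma$ by invariance. This is a step at which $T_y$ acts on a nonzero vector. Indeed, if $e_j=1$, then $p_j\ne0$ because $g(0)=y\in\Sigma$, and we put $w=p_j$. If $e_j=-1$, then $p_j\ne y$ because $g^{-1}(y)=0\in\Sigma$, and we put $w=p_j-y$. In both cases $w\ne0$; fix $b$ with $w_b\ne0$.

We now let the block $M_b$ vary and keep $p_j$ fixed. For $M\in GL_2(\mathbb C)$ let $\gamma_M(v)=y_b+Mv$ on $\mathbb C^2$, so that $\gamma_M^{-1}(v)=M^{-1}v-M^{-1}y_b$. Write $(u_i)_b(v)=a_i+A_iv$ with $a_i\in\mathbb K^2$ and $A_i\in GL_2(\mathbb K)$, and define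
\[
r_j(M)=\gamma_M^{e_j}\bigl((p_j)_b\bigr),\qquad r_i(M)=\gamma_M^{e_i}\bigl(a_i+A_ir_{i+1}(M)\bigr)\quad(1\le i<j),
\]
and $R(M)=a_0+A_0r_1(M)$. Then $R(M_b)=h(0)_b$. Each of the $j$ applications of $\gamma_M^{\pm1}$ introduces at most one factor $\det(M)^{-1}$, so the coordinates of $\det(M)^jR(M)$ are polynomials over $\mathbb K$ in the entries of $M$. Suppose that $h(0)=f\in F$. By $(*)$, applied to the coordinates of $\det(M)^j(R(M)-f_b)$, we get $R(M)=f_b$ for all $M\in GL_2(\mathbb C)$. We show that $R$ is unbounded.

If $1\le i<j$ and $e_{i+1}=-e_i$, then $u_i\ne1$, so $A_i$ is nonscalar. Let $S=S_\lambda$ be given by Lemma~\ref{lem:growth} for $e_1,\dots,e_j$, the matrices $A_1,\dots,A_{j-1}$ and the vector $w_b$; note that $\|S^{\pm1}\|=O(\lambda)$. We claim that for $i=j,j-1,\dots,1$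
\begin{equation}\label{eq:leading}
r_i(S)=S^{e_i}A_iS^{e_{i+1}}\cdots A_{j-1}S^{e_j}w_b+O(\lambda^{j-i}).
\end{equation}
For $i=j$ we have $r_j(S)=Sw_b+y_b$ if $e_j=1$ and $r_j(S)=S^{-1}w_b$ if $e_j=-1$; the definition of $w$ absorbs the term $-S^{-1}y_b$, which would otherwise be as large as the main term. For $i<j$ we have $r_i(S)=S^{e_i}A_ir_{i+1}(S)+S^{e_i}a_i+\varepsilon_i$ with $\varepsilon_i=y_b$ or $\varepsilon_i=-S^{-1}y_b$. The error in $r_{i+1}(S)$ contributes $O(\lambda\cdot\lambda^{j-i-1})$, the last two terms are $O(\lambda)$, and $j-i\ge1$. This proves \eqref{eq:leading}. With Lemma~\ref{lem:growth} it gives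
\[
R(S_\lambda)=\lambda^jc\,(v_{e_j}w_b)\,A_0u_{e_1}+O(\lambda^{j-1}),
\]
where the coefficient of $\lambda^j$ is a nonzero vector. So $R(S_\lambda)$ is unbounded, which contradicts $R\equiv f_b$.
\end{proof}

The points created by an extension already lie in the orbit, so for them the hypothesis on $G_Zy$ holds automatically, and the process can be iterated until it closes up.

\begin{lemma}[Closing]\label{lem:closing}
Let $Z$ be a system and $F\subset E$ a set with $|Z|,|F|<\mathfrak c$ and $X_Z\cap F=\emptyset$. Then $Z$ extends to a closed system $Z^*$ with $|Z^*|\le|Z|+\aleph_0$ and $X_{Z^*}\cap F=\emptyset$.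
\end{lemma}

\begin{proof}
Well-order the set $X_Z\setminus(Z\cup\{0\})$, which has at most $|Z|+\aleph_0$ elements, and add its points one at a time, taking unions at limit stages. Suppose that the point $x$ is to be added to the current system $Z'\supset Z$ and that $X_{Z'}\cap F=\emptyset$. Then $x\notin Z'\cup\{0\}$, $|Z'|\le|Z|+\aleph_0<\mathfrak c$, and $x\in X_Z\subset X_{Z'}$, so that $G_{Z'}x=X_{Z'}$ misses $F$. Lemma~\ref{lem:extension} applies. The result is a system $Z^1\supset X_Z\setminus\{0\}$ with $|Z^1|\le|Z|+\aleph_0$ and $X_{Z^1}\cap F=\emptyset$. Repeat this to obtain $Z^1\subset Z^2\subset\cdots$ with $Z^{n+1}\supset X_{Z^n}\setminus\{0\}$, and let $Z^*=\bigcup_nZ^n$. Then $X_{Z^*}=\bigcup_nX_{Z^n}\subset Z^*\cup\{0\}\subset X_{Z^*}$.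
\end{proof}

\section{Maps that agree pointwise with few affine maps}\label{sec:rigidity}

The point $f(y)$ cannot be forbidden when it lies in $G_Zy$. So the recursion fails to exclude a map $f$ if, at almost every point $y$, the value $f(y)$ equals $g(y)$ for some $g\in G_Z$ depending on $y$. We show that a continuous map of this kind is a single element of $G_Z$. Throughout, \emph{affine} means complex affine.

Over the real field this is false: the homeomorphism of $\mathbb R$ equal to $x$ for $x\ge0$ and to $2x$ for $x\le0$ agrees at each point with one of two affine maps, and applying it to one coordinate gives an example in a real Hilbert space. Over $\mathbb C$, two distinct affine functions on a complex line still agree in at most one point, but now a point does not separate the line. Precisely, we use the following fact.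

\begin{lemma}\label{lem:connected}
Let $D$ be an open disc in $\mathbb C$, or $D=\mathbb C$, or $D=E$, and let $C$ be a countable set. Then $D\setminus C$ is connected.
\end{lemma}

\begin{proof}
Let $p\ne q$ be points of $D\setminus C$. Choose a real segment $\sigma\subset D$ through the midpoint of $p$ and $q$, not parallel to $q-p$. The broken lines from $p$ to $r$ to $q$, for $r\in\sigma$, lie in $D$ and have pairwise only $p$ and $q$ in common. Only countably many of them meet $C$.
\end{proof}

We begin with one variable. An affine function $\mathbb C\to E$ is a function $\lambda\mapsto a+\lambda a'$ with $a,a'\in E$.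

\begin{lemma}\label{lem:line}
Let $\Lambda\subset\mathbb C$ have countable complement, let $\psi:\Lambda\to E$ be continuous, and let $\mathcal A$ be a set of fewer than $\mathfrak c$ affine functions $\mathbb C\to E$. Suppose that for all but fewer than $\mathfrak c$ points $\lambda\in\Lambda$ there is $\alpha\in\mathcal A$ with $\psi(\lambda)=\alpha(\lambda)$. Then $\psi$ is the restriction of an affine function.
\end{lemma}

\begin{proof}
The set $\Lambda$ is a dense $G_\delta$ in $\mathbb C$. Recall that a $G_\delta$ subset of $\mathbb C$ is completely metrizable.

\emph{Step 1. If $Y\subset\Lambda$ is a nonempty $G_\delta$ set without isolated points, then $\psi$ agrees with an affine function on some nonempty relatively open subset of $Y$.} If $\mathcal A$ and the set of exceptional points are countable, this follows from Baire's theorem, because $Y$ is then covered by countably many closed sets $\{\psi=\alpha\}$ and countably many points. Baire's theorem does not apply to families of size less than $\mathfrak c$, and we argue with triples instead.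

Let $Y^{(3)}\subset Y^3$ be the set of triples of distinct points. It is open in $Y^3$, and dense because $Y$ has no isolated points. Let $\mathcal R$ be the set of $(\lambda_0,\lambda_1,\lambda_2)\in Y^{(3)}$ with
\[
(\lambda_2-\lambda_1)\bigl(\psi(\lambda_0)-\psi(\lambda_1)\bigr)=(\lambda_0-\lambda_1)\bigl(\psi(\lambda_2)-\psi(\lambda_1)\bigr).
\]
If $\psi$ agrees with one affine function at three distinct points of $Y$, the triple is in $\mathcal R$. The set $\mathcal R$ is closed in $Y^{(3)}$.

Suppose first that $\mathcal R$ contains a product $V_0\times V_1\times V_2$ of nonempty relatively open subsets of $Y$. Fix $\lambda_1\in V_1$ and $\lambda_2\in V_2$. They are distinct, and solving the equation for $\psi(\lambda_0)$ shows that $\psi$ is affine on $V_0$, as required.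

Suppose now that $\mathcal R$ has empty interior in $Y^3$. Then $\mathcal R$ is nowhere dense: a nonempty open subset of $\overline{\mathcal R}$ would meet $Y^{(3)}$ in a nonempty open subset of $\overline{\mathcal R}\cap Y^{(3)}=\mathcal R$. We find a set $C\subset Y$ with $|C|=\mathfrak c$ such that no triple of distinct points of $C$ is in $\mathcal R$; this is a case of Mycielski's theorem, and the direct construction is as follows. Fix a complete metric on $Y$. We choose nonempty open sets $U_s\subset Y$, indexed by finite $0$-$1$ sequences $s$, such that $\overline{U_{s0}}$ and $\overline{U_{s1}}$ are disjoint subsets of $U_s$, the diameter of $U_s$ is at most $2^{-|s|}$, and $U_{s_0}\times U_{s_1}\times U_{s_2}$ misses $\mathcal R$ for all distinct $s_0,s_1,s_2$ of the same length. Given the sets of level $n$, pick two points in each $U_s$ and small neighborhoods of them, which arranges the first two conditions on level $n+1$. Then go through the finitely many ordered triples of distinct sequences of length $n+1$. For each of them the product of the three current sets is not contained in $\overline{\mathcal R}$, so it contains a product of smaller nonempty open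 sets missing $\mathcal R$, and we pass to these; shrinking preserves what has been achieved. For $\sigma\in2^\omega$ the intersection $\bigcap_nU_{\sigma|_n}=\bigcap_n\overline{U_{\sigma|_n}}$ is a single point, and different $\sigma$ give different points. Let $C$ be the set of these points. Three distinct points of $C$ lie in three distinct sets $U_s$ of some level, so the triple is not in $\mathcal R$.

Each $\alpha\in\mathcal A$ agrees with $\psi$ at no more than two points of $C$. So the functions in $\mathcal A$ and the exceptional points account for fewer than $\mathfrak c$ points of $C$, which contradicts the hypothesis. Step 1 is proved.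

\emph{Step 2. From local to global.} Let $O$ be the set of $\lambda\in\Lambda$ such that $\psi$ agrees with an affine function $\alpha_\lambda$ on $V\cap\Lambda$ for some open $V\ni\lambda$. Nonempty relatively open subsets of $\Lambda$ are infinite, so two affine functions that agree on such a set are equal. Hence $\alpha_\lambda$ is unique, $O$ is open in $\Lambda$, and $\lambda\mapsto\alpha_\lambda$ is locally constant on $O$. The set $Y=\Lambda\setminus O$ is closed in $\Lambda$, hence $G_\delta$ in $\mathbb C$.

Let $D$ be an open disc or $\mathbb C$, and suppose that $D\cap Y$ has at most one point. Then $D\cap O$ is $D$ minus a countable set, so it is connected by Lemma~\ref{lem:connected}, and $\alpha_\lambda$ is one function $\alpha$ for all $\lambda\in D\cap O$. By continuity $\psi=\alpha$ on $D\cap\Lambda$, and therefore $D\cap Y=\emptyset$. This has two consequences: $Y$ has no isolated points, and the lemma follows, with $D=\mathbb C$, once we know that $Y=\emptyset$.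

Suppose that $Y\ne\emptyset$. By Step 1 there are an open disc $D$ centered at a point of $Y$ and an affine $\alpha$ with $\psi=\alpha$ on $D\cap Y$. If $\alpha_\lambda=\alpha$ for all $\lambda\in D\cap O$, then $\psi=\alpha$ on $D\cap\Lambda$, and the center of $D$ is in $O$, which is false. So there is an affine $\beta\ne\alpha$ such that the union $U$ of all open sets $V\subset D$ with $\psi=\beta$ on $V\cap\Lambda$ is nonempty. We have $U\cap\Lambda\subset O$. We examine the boundary of $U$. Let $\lambda\in D\cap\partial U\cap\Lambda$. Since $U\cap\Lambda$ is dense in $U$, continuity gives $\psi(\lambda)=\beta(\lambda)$. If $\lambda\in O$, take an open $V$ with $\lambda\in V\subset D$ and $\psi=\alpha_\lambda$ on $V\cap\Lambda$. Then $\alpha_\lambda=\beta$ on the nonempty relatively open set $V\cap U\cap\Lambda$, so $\alpha_\lambda=\beta$, $V\subset U$ and $\lambda\in U$, which is impossible for a boundary point of an open set. So $\lambda\in Y$, and $\alpha(\lambda)=\psi(\lambda)=\beta(\lambda)$. As $\alpha\ne\beta$, the set $D\cap\partial U\cap\Lambda$ has at most one point.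

Consequently $D\cap\partial U$ is countable and $D\setminus\partial U$ is connected. It is the disjoint union of the open sets $U\ne\emptyset$ and $D\setminus\overline U$, so it equals $U$. Since $Y$ misses $U$, we get $D\cap Y\subset D\cap\partial U\cap\Lambda$, and $D\cap Y$ is a single point. This point is isolated in $Y$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:rigidity}
Let $\Omega\subset E$ have countable complement, let $f:\Omega\to E$ be continuous, let $\mathcal G$ be a set of continuous affine maps $E\to E$ with $|\mathcal G|<\mathfrak c$, and let $Q\subset\Omega$ with $|Q|<\mathfrak c$. Suppose that for every $y\in\Omega\setminus Q$ there is $g\in\mathcal G$ with $f(y)=g(y)$. Then $f=g|_\Omega$ for some $g\in\mathcal G$.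
\end{proposition}

\begin{proof}
\emph{Lines.} Let $\ell=\{p+\lambda w:\lambda\in\mathbb C\}$ be a complex line. Lemma~\ref{lem:line} applies to $\Lambda=\{\lambda:p+\lambda w\in\Omega\}$, $\psi(\lambda)=f(p+\lambda w)$ and the functions $\lambda\mapsto g(p+\lambda w)$, $g\in\mathcal G$. So $f|_{\ell\cap\Omega}$ extends to an affine map $\ell\to E$, which is determined by its values at any two points.

\emph{Planes.} Let $\Pi$ be a complex affine plane. Choose affinely independent points $p_0,p_1,p_2\in\Pi\cap\Omega$, and let $\Phi:\Pi\to E$ be the affine map with $\Phi(p_i)=f(p_i)$. Let $\ell_1,\ell_2$ be the lines $p_0p_1$ and $p_0p_2$. On $\ell_i\cap\Omega$ we have $f=\Phi$, since both are affine there and agree at $p_0,p_i$. Let $y\in\Pi\cap\Omega$ lie on neither line. For $q\in\ell_1$ the line $yq$ meets $\ell_2$ in exactly one point $q'$, unless it is the parallel to $\ell_2$ through $y$, which happens for at most one $q$. The map $q\mapsto q'$ is injective, because $q$ is the only point of $\ell_1$ on the line $yq'$. So we can choose $q\in\ell_1\cap\Omega$, $q\ne p_0$, with $q'$ defined and in $\Omega$: only countably many $q$ are excluded. Then $q'\ne q$, since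 $\ell_1\cap\ell_2=\{p_0\}$. On the line $yq$ the maps $f$ and $\Phi$ are affine and agree at $q$ and $q'$, so $f(y)=\Phi(y)$. Thus $f|_{\Pi\cap\Omega}$ extends to an affine map on $\Pi$.

\emph{A continuous affine extension.} Fix $p\in\Omega$. Put $\bar f(p)=f(p)$, and for $q\ne p$ let $\bar f(q)$ be the value at $q$ of the affine extension of $f$ along the line $pq$. Then $\bar f|_\Omega=f$. If $\Pi$ is a plane through $p$ and $\Phi$ is the affine extension of $f|_{\Pi\cap\Omega}$, then on each line through $p$ in $\Pi$ the map $\Phi$ is an affine extension of $f$, so $\bar f=\Phi$ on $\Pi$. Hence $v\mapsto\bar f(p+v)-\bar f(p)$ is linear on every two-dimensional subspace, and therefore linear. To see that it is bounded, choose $\delta>0$ with $\|f(x)-f(p)\|\le1$ for $x\in\Omega$, $\|x-p\|<\delta$. If $0<\|q-p\|<\delta$, let $\lambda\to1$ through values with $p+\lambda(q-p)\in\Omega$. As $\bar f(p+\lambda(q-p))$ is affine, hence continuous, in $\lambda$, we obtain $\|\bar f(q)-\bar f(p)\|\le1$. So $\bar f$ is a continuous affine map.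

\emph{The extension belongs to $\mathcal G$.} If $g\ne\bar f$, the set where $g$ and $\bar f$ agree lies in a closed hyperplane, and we need to know that fewer than $\mathfrak c$ hyperplanes and points do not cover $E$. For this we use a curve that meets each closed hyperplane in a countable set. Let $(\epsilon_n)_{n\ge1}$ be an orthonormal basis of $E$ and let $c(s)=\sum_{n\ge1}s^n\epsilon_n$ for $0<s<1$. The map $c$ is injective. Let $g\in\mathcal G$, $g\ne\bar f$, and write $g(v)-\bar f(v)=a+Tv$ with $T$ bounded. If $T=0$, then $a\ne0$ and $g,\bar f$ agree nowhere. Otherwise choose a continuous linear functional $\theta$ with $\varphi=\theta\circ T\ne0$. If $g(c(s))=\bar f(c(s))$, then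
\[
\theta(a)+\sum_{n\ge1}\varphi(\epsilon_n)s^n=0 .
\]
The coefficients $\varphi(\epsilon_n)$ are bounded and not all zero, so the left side is a nonconstant holomorphic function on the unit disc and has countably many zeros. Now suppose $\bar f\notin\mathcal G$. The set of $s\in(0,1)$ such that $c(s)\notin\Omega$, or $c(s)\in Q$, or $\bar f(c(s))=g(c(s))$ for some $g\in\mathcal G$, has cardinality at most $\aleph_0+|Q|+|\mathcal G|\cdot\aleph_0<\mathfrak c$. For any other $s$ the point $y=c(s)\in\Omega\setminus Q$ violates the hypothesis.
\end{proof}

\section{Construction of the space}\label{sec:construction}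

The candidates for homeomorphisms of $X$ have to be listed before $X$ is known. The following textbook facts make this possible. A \emph{Cantor set} is a subspace homeomorphic to $2^\omega$.
\begin{enumerate}
\item[(i)] Every uncountable closed subset of $E$ contains a Cantor set. In particular every ball does.
\item[(ii)] (Lavrentiev's theorem.) A homeomorphism between subsets $X,X'$ of completely metrizable spaces extends to a homeomorphism between $G_\delta$ sets containing $X$ and $X'$.
\end{enumerate}
If $X$ meets every Cantor set, then by (i) the $G_\delta$ sets in (ii) have countable complement. So it is enough to list the injective continuous maps defined on sets with countable complement, which is the setting of Proposition~\ref{prop:rigidity}.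

There are at most $\mathfrak c$ closed subsets of $E$. There are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ sets $\Omega\subset E$ with countable complement, and for each of them at most $\mathfrak c^{\aleph_0}=\mathfrak c$ continuous maps $\Omega\to E$, since such a map is determined on a countable dense subset. Let $\{C_\alpha:\alpha<\mathfrak c\}$ list all Cantor sets in $E$, and let $\{f_\alpha:\alpha<\mathfrak c\}$ list all injective continuous maps $f_\alpha:\Omega_\alpha\to E$ with $E\setminus\Omega_\alpha$ countable.

\subsection*{The recursion}
We construct an increasing chain of closed systems $Z_\alpha$ and an increasing chain of sets $F_\alpha\subset E$, for $\alpha<\mathfrak c$, with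
\[
|Z_\alpha|,\ |F_\alpha|\le|\alpha|+\aleph_0<\mathfrak c,\qquad X_{Z_\alpha}\cap F_\alpha=\emptyset .
\]
Let $Z_0=F_0=\emptyset$, so that $X_{Z_0}=\{0\}$. At limit ordinals take unions; since both chains increase, the conditions persist. The step from $\alpha$ to $\alpha+1$ has two parts. In both we use that for a group $G'$ of bijections of $E$ the condition $y\notin G'F$ is equivalent to $G'y\cap F=\emptyset$.

\emph{Part \textup{(a)}: meeting $C_\alpha$.} If $X_{Z_\alpha}\cap C_\alpha\ne\emptyset$, put $Z'=Z_\alpha$. Otherwise choose $y\in C_\alpha\setminus G_{Z_\alpha}F_\alpha$, which is possible since $|G_{Z_\alpha}F_\alpha|<\mathfrak c=|C_\alpha|$. Then $y\notin X_{Z_\alpha}=Z_\alpha\cup\{0\}$ and $G_{Z_\alpha}y\cap F_\alpha=\emptyset$. Add $y$ by Lemma~\ref{lem:extension} and close by Lemma~\ref{lem:closing}, both with $F=F_\alpha$, and let $Z'$ be the resulting closed system. In either case $X_{Z'}$ meets $C_\alpha$ and misses $F_\alpha$.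

\emph{Part \textup{(b)}: treating $f_\alpha$.} \emph{Case 1}: there is $y\in\Omega_\alpha$ with
\[
y\notin X_{Z'}\cup G_{Z'}F_\alpha\qquad\text{and}\qquad f_\alpha(y)\notin X_{Z'}\cup G_{Z'}y .
\]
Put $F_{\alpha+1}=F_\alpha\cup\{f_\alpha(y)\}$. Both $X_{Z'}$ and $G_{Z'}y$ miss $F_\alpha$ and do not contain $f_\alpha(y)$, so $(X_{Z'}\cup G_{Z'}y)\cap F_{\alpha+1}=\emptyset$. Add $y$ by Lemma~\ref{lem:extension} and close by Lemma~\ref{lem:closing}, both with $F=F_{\alpha+1}$, to obtain $Z_{\alpha+1}$.

\emph{Case 2}: there is no such $y$. Put $Z_{\alpha+1}=Z'$ and $F_{\alpha+1}=F_\alpha$. Let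
\[
Q=\Omega_\alpha\cap\bigl(X_{Z'}\cup G_{Z'}F_\alpha\cup f_\alpha^{-1}(X_{Z'})\bigr).
\]
Every $y\in\Omega_\alpha\setminus Q$ satisfies $f_\alpha(y)\in G_{Z'}y$. We have $|G_{Z'}|<\mathfrak c$, and $|Q|<\mathfrak c$ because $f_\alpha$ is injective; this is the only use of injectivity. By Proposition~\ref{prop:rigidity}, $f_\alpha=g|_{\Omega_\alpha}$ for some $g\in G_{Z'}$.

Let $Z=\bigcup_{\alpha<\mathfrak c}Z_\alpha$, $G=G_Z$ and $X=X_Z=G\cdot0$. The system $Z$ is closed, so $X=Z\cup\{0\}$, and $X\cap F_\alpha=\emptyset$ for all $\alpha$.

\begin{lemma}\label{lem:large}
The set $X$ is dense in $E$, $|X|=\mathfrak c$, and every $F_\sigma$ subset of $E$ disjoint from $X$ is countable.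
\end{lemma}

\begin{proof}
By part (a), $X$ meets every Cantor set. Density and the last assertion follow from (i). A Cantor set is homeomorphic to $2^\omega\times2^\omega$, so it contains $\mathfrak c$ pairwise disjoint Cantor sets, and each of them meets $X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We verify the hypotheses of Proposition~\ref{prop:reduction}. Property (O) holds by \eqref{eq:small}, since $X\setminus\{0\}=Z$. Property (S) is Proposition~\ref{prop:separation}. The first two parts of (R) are in Lemma~\ref{lem:large}. Let $f$ be a homeomorphism of $X$ onto itself. By Lavrentiev's theorem $f$ extends to a homeomorphism $\tilde f:\Omega\to\Omega'$ between $G_\delta$ subsets of $E$ containing $X$. The set $E\setminus\Omega$ is an $F_\sigma$ disjoint from $X$, hence countable. So $\tilde f$, viewed as a map into $E$, is $f_\alpha$ for some $\alpha$. If Case 1 occurred at step $\alpha$, there would be a point $y\in Z_{\alpha+1}\subset X$ with $f(y)=f_\alpha(y)\in F_{\alpha+1}$, which is impossible because $f(y)\in X$. So Case 2 occurred, and $f=f_\alpha|_X=g|_X$ for some $g\in G$.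
\end{proof}

\section{Other weights}\label{sec:range}

\begin{proof}[Proof of Theorem~\ref{thm:range}(1)]
Let $X=G/K$ be infinite with $G$ metrizable, let $x_0=K$, and let $\{U_n\}_{n\ge0}$ be a neighborhood base at the identity of $G$ with $U_0=G$. For every $y\in X$ and every $n$ with $y\in U_nx_0$ choose $g_{y,n}\in U_n$ with $g_{y,n}x_0=y$. Let $H$ be the subgroup generated by all $g_{y,n}$. Then $|H|\le|X|\cdot\aleph_0=|X|$. The elements $g_{y,0}$ show that $H$ is transitive on $X$. For each $n$ we have $(H\cap U_n)x_0=U_nx_0$, and this is a neighborhood of $x_0$ because the orbit map of $G$ is open. By Lemma~\ref{lem:coset}, $X$ is homeomorphic to $H/(H\cap K)$. In the metrizable space $H$ the balls of rational radius form a base, so $w(H)\le|H|\cdot\aleph_0\le|X|$.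

The space $X$ is first countable, being an open continuous image of $G$. Choose a dense set $A\subset X$ with $|A|\le w(X)$. Each point of $X$ is the limit of a sequence from $A$, and limits are unique, so $|X|\le|A|^{\aleph_0}\le w(X)^{\aleph_0}$. The remaining assertions follow for infinite $X$; finite $X$ were treated in Section~\ref{sec:intro}. For $w(X)=\aleph_0$ the bound is $\aleph_0^{\aleph_0}=\mathfrak c$, and the space of Theorem~\ref{thm:main} admits no group of smaller weight.
\end{proof}

To raise the weight of the counterexample we take $\kappa$ disjoint copies of it. A group acting on the union could a priori mix the copies; connectedness rules this out.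

\begin{lemma}\label{lem:Xconnected}
The space $X$ constructed in Section~\ref{sec:construction} is connected.
\end{lemma}

\begin{proof}
Suppose that $X=U\cup V$ with $U,V$ disjoint, nonempty and open in $X$. Write $U=U'\cap X$ and $V=V'\cap X$ with $U',V'$ open in $E$. The open set $U'\cap V'$ misses the dense set $X$, so it is empty. The closed set $E\setminus(U'\cup V')$ misses $X$, so it is countable by Lemma~\ref{lem:large}. Then $U'\cup V'$ is connected by Lemma~\ref{lem:connected}, although it is a disjoint union of two nonempty open sets.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(2)]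
Let $\aleph_0\le\kappa<\mathfrak c$. Let $X$ and $G$ be as in Section~\ref{sec:construction}, let $K$ be the stabilizer of $0$ in $G$, and let $\Delta$ be a discrete group with $|\Delta|=\kappa$. The metrizable group $G\times\Delta$ acts continuously and transitively on $X'=X\times\Delta$ by $(g,d)(x,d')=(gx,dd')$, and Lemma~\ref{lem:coset} shows that $X'$ is homeomorphic to $(G\times\Delta)/(K\times\{e\})$. We have $w(X')\le\aleph_0\cdot\kappa=\kappa$, and $w(X')\ge\kappa$ because the $\kappa$ open sets $X\times\{d\}$ are pairwise disjoint.

Suppose that a topological group $H$ with $w(H)\le\kappa$ acts continuously and transitively on $X'$. By Lemma~\ref{lem:Xconnected} the components of $X'$ are the sets $X\times\{d\}$, and $H$ permutes them. Fix $d_0\in\Delta$ and let $H_0$ be the subgroup of all $h$ with $h(X\times\{d_0\})=X\times\{d_0\}$; it is the open set of all $h$ with $h(0,d_0)\in X\times\{d_0\}$. An element of $H$ that maps one point of $X\times\{d_0\}$ to another lies in $H_0$, so $H_0$ acts continuously and transitively on $X\times\{d_0\}$, a copy of $X$. Since $w(H_0)\le\kappa$, the group $H_0$ is $\kappa$-narrow, which contradicts Theorem~\ref{thm:main}.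 Hence $X'$ is not a coset space of any topological group of weight at most $\kappa=w(X')$.

For $\kappa=\mathfrak c$ we have $\kappa^{\aleph_0}=\kappa$, and the answer is positive for all spaces of weight $\kappa$ by part (1).
\end{proof}

\begin{thebibliography}{9}

\bibitem{AAK}
Sergey Antonyan, Natella Antonyan and Konstantin Kozlov,
\emph{Coset spaces of metrizable groups},
arXiv:1711.10015 (2017).

\end{thebibliography}
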